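\title{Additively syndetic sets with zero multiplicative density along every coset $nS_N$}

\begin{abstract}
Let $S_N$ be the multiplicative semigroup of positive integers coprime to $N$. We construct a set $A\subseteq\mathbb{N}$ that meets every pair $\{x,x+1\}$ and has multiplicative upper Banach density zero along the coset $nS_N$ for all $n$ and $N$. More generally, for every $L\ge 2$ there is a set $A$ meeting every interval of $L$ consecutive positive integers whose translates $A,A-1,\dots,A-(L-2)$ all have this property, and the number $L-1$ of translates is optimal. The construction cuts the multiples of a rapidly growing sequence of primes into finite multiplicative boxes and shows that the graph recording which boxes contain nearby integers is a forest.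
\end{abstract}

\section{Introduction}

Throughout, $\mathbb{N}=\{1,2,3,\dots\}$, and $(a,b)$ is the greatest common divisor of $a$ and $b$, so that $(0,N)=N$. For $B\subseteq\mathbb{Z}$ and $t\in\mathbb{Z}$ we write $B+t=\{b+t:b\in B\}$. A set $A\subseteq\mathbb{N}$ is \emph{additively syndetic} if there is $L\in\mathbb{N}$ such that $A$ meets every interval of $L$ consecutive positive integers. This paper asks whether such a set must be large in a multiplicative sense.

Let $S\subseteq\mathbb{N}$ be a multiplicative subsemigroup. A sequence $(F_l)$ of non-empty finite subsets of $S$ is a \emph{F\o lner sequence in $S$} if $|sF_l\,\triangle\,F_l|/|F_l|\to0$ for every $s\in S$. For $n\in\mathbb{N}$ and $B\subseteq\mathbb{Z}$, the \emph{multiplicative upper Banach density of $B$ along the coset $nS$} is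
\[
d^*_{nS}(B)=\sup\Big\{\limsup_{l\to\infty}\frac{|B\cap nF_l|}{|F_l|}:(F_l)\text{ a F\o lner sequence in }S\Big\}.
\]
F\o lner sets play the role for multiplication that long intervals play for addition. For $S=\mathbb{N}$ and $n=1$ the density is written $d^*_\times$; equivalently, $d^*_\times(A)$ is the limit superior as $k\to\infty$ of the largest proportion that $A$ occupies in a set $\{mq_1^{e_1}\cdots q_k^{e_k}:1\le e_1,\dots,e_k\le k\}$, $m\in\mathbb{N}$, where $q_1,q_2,\dots$ enumerates the primes. We shall not use this description.

The semigroups of interest are $S_N=\{m\in\mathbb{N}:(m,N)=1\}$ for $N\in\mathbb{N}$. They have F\o lner sequences. Let $F_l$ be the set of products $\prod q^{e_q}$ with $1\le e_q\le l$, taken over the primes $q\nmid N$ among the first $l$ primes, and $F_l=\{1\}$ for the finitely many $l$ for which there is no such prime. If $s=\prod q^{a_q}\in S_N$, then $|sF_l\cap F_l|/|F_l|=\prod_q(1-a_q/l)$ for large $l$, and this tends to $1$.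

An additively syndetic set can have $d^*_\times=0$. If $(F_l)$ is a F\o lner sequence in $\mathbb{N}$, the odd elements of $F_l$ lie in $F_l\setminus 2F_l$, so the odd numbers have $d^*_\times=0$. The obstruction is a congruence at the prime $2$, and it disappears when that prime is removed: the odd numbers have density $1$ along $S_2$. The same repair works for every residue class, provided one chooses the right coset.

\begin{example}\label{ex:periodic}
Let $N\in\mathbb{N}$, $t\in\mathbb{Z}$, $g=(t,N)$, $N'=N/g$, and let $B$ contain all sufficiently large integers congruent to $t$ modulo $N$. Then $d^*_{gS_{N'}}(B)\ge1/\varphi(N')$, where $\varphi$ is Euler's function. Indeed, let $(F_l)$ be a F\o lner sequence in $S_{N'}$. We have $gf\equiv t \pmod N$ if and only if $f\equiv t/g\pmod{N'}$, and $t/g$ is a unit modulo $N'$. Given two unit classes $c,c'$ modulo $N'$, pick $s\in S_{N'}$ with $sc=c'$; then $|F_l\cap c|=|sF_l\cap c'|=|F_l\cap c'|+o(|F_l|)$. So each of the $\varphi(N')$ unit classes takes asymptotically the share $1/\varphi(N')$ of $F_l$. The finitely many exceptions do not matter because $|F_l|\to\infty$: for $s>1$ the largest element of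 $sF_l$ is not in $F_l$, so $|sF_l\,\triangle\,F_l|\ge1$.
\end{example}

The following two questions, from the paper \cite{GKR} of Glasscock, Koutsogiannis and Richter, ask whether congruence conditions at finitely many primes are the only obstruction. Let $A\subseteq\mathbb{N}$ be additively syndetic.
\begin{enumerate}
\item[(Q1)] Do there exist $n,N\in\mathbb{N}$ such that $d^*_{nS_N}(A)>0$?
\item[(Q2)] Do there exist $i,N\in\mathbb{N}$ such that $d^*_{(t,N)S_{N/(N,t)}}(A+i+t)>0$ for all $t\in\mathbb{Z}$?
\end{enumerate}
For a given $A$, a positive answer to (Q2) gives a positive answer to (Q1): take $t=-i$, so that $A+i+t=A$, and note that $(t,N)\ge1$.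

Two observations suggest the answer yes. First, if $A$ contains a progression $\{a+Nm:m\ge0\}$, choose $i\in\mathbb{N}$ with $i\equiv-a\pmod N$. Then $A+i+t$ contains all large integers congruent to $t$ modulo $N$, and Example~\ref{ex:periodic} answers both questions positively; this also explains the form of the coset in (Q2). Second, finitely many translates $A,A-1,\dots,A-(L-1)$ of a syndetic set cover $\mathbb{N}$, so along each coset one of them has positive density, and (Q1) only asks that $A$ itself succeed along one of infinitely many cosets. Nevertheless both answers are negative.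

It is convenient to pass to complements. A set meets every pair $\{x,x+1\}$ exactly when its complement $D$ contains no two consecutive integers, so we look for a set $D$ that is additively sparse and fills almost all of every F\o lner set. The \emph{upper} and \emph{lower natural density} of $D\subseteq\mathbb{N}$ are the limit superior and limit inferior of $|D\cap[1,y]|/y$ as $y\to\infty$.

\begin{theorem}\label{thm:main}
Let $\mathcal{P}$ be an infinite set of primes, $L\ge2$ an integer and $\eta>0$. There are an infinite set $P\subseteq\mathcal{P}$ and a set $D\subseteq\mathbb{N}$ such that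
\begin{enumerate}
\item[(i)] any two distinct elements of $D$ differ by at least $L$;
\item[(ii)] for every $n\in\mathbb{N}$, every multiplicative subsemigroup $S\subseteq\mathbb{N}$ with $S\cap P$ infinite, and every F\o lner sequence $(F_l)$ in $S$, we have $|D\cap nF_l|/|F_l|\to1$;
\item[(iii)] $D$ has upper natural density at most $\eta$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
There is a set $A\subseteq\mathbb{N}$ that meets every pair $\{x,x+1\}$ and satisfies $d^*_{nS_N}(A)=0$ for all $n,N\in\mathbb{N}$. The answers to \textup{(Q1)} and \textup{(Q2)} are negative for this set. For any $\eta>0$, the set $A$ can be chosen with lower natural density at least $1-\eta$.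
\end{corollary}

\begin{proof}
Take $L=2$ in Theorem~\ref{thm:main} and $A=\mathbb{N}\setminus D$. By (i), $A$ meets every pair $\{x,x+1\}$, and by (iii) it has lower natural density at least $1-\eta$. The semigroup $S_N$ contains all but finitely many primes, so $S_N\cap P$ is infinite, and (ii) gives $|A\cap nF_l|/|F_l|\to0$ for every F\o lner sequence in $S_N$. Thus (Q1) fails for $A$, and therefore so does (Q2).
\end{proof}

The gap $2$ is optimal, since a set meeting every interval of length one is $\mathbb{N}$. For larger gaps several translates can be made null at once, and the covering argument above marks the exact limit.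

\begin{corollary}\label{cor:translates}
For every $L\ge2$ there is a set $A\subseteq\mathbb{N}$ that meets every interval of $L$ consecutive positive integers and satisfies $d^*_{nS_N}(A-j)=0$ for all $0\le j\le L-2$ and all $n,N\in\mathbb{N}$. The number $L-1$ of translates is optimal: if $A$ meets every interval of $L$ consecutive positive integers, then $\max_{0\le j\le L-1}d^*_{nS_N}(A-j)\ge1/L$ for all $n,N\in\mathbb{N}$.
\end{corollary}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the statement that certain graphs are forests. Section~\ref{sec:small} examines these graphs for two and three primes, Section~\ref{sec:chains} proves the forest property for rapidly growing primes, and Section~\ref{sec:translates} proves Corollary~\ref{cor:translates}.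

For a prime $p$ and a nonzero rational $a$, the valuation $v_p(a)$ is the exponent of $p$ in $a$. We use that $v_p(ab)=v_p(a)+v_p(b)$, and that $v_p(a)\ne v_p(b)$ implies $a+b\ne0$ and $v_p(a+b)=\min(v_p(a),v_p(b))$.

\section{From geometric progressions to forests}\label{sec:reduction}

Property (ii) concerns all F\o lner sequences in many semigroups. The next lemma replaces it by a condition on geometric progressions with a single ratio.

\begin{lemma}\label{lem:average}
Let $B\subseteq\mathbb{N}$, let $p\ge2$ be an integer and let $\theta,c\ge0$ satisfy
\[
|\{0\le e<T:mp^e\in B\}|\le\theta T+c\qquad\text{for all }m,T\in\mathbb{N}.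
\]
Then $\limsup_l|B\cap nF_l|/|F_l|\le\theta$ for every $n\in\mathbb{N}$, every multiplicative subsemigroup $S$ containing $p$ and every F\o lner sequence $(F_l)$ in $S$.
\end{lemma}

\begin{proof}
Fix $T$. For $1\le e<T$ we have $p^e\in S$, so $|B\cap nF_l|$ and $|B\cap np^eF_l|$ differ by at most $|p^eF_l\,\triangle\,F_l|=o(|F_l|)$. Averaging over $0\le e<T$ and exchanging the order of counting,
\[
|B\cap nF_l|=\frac1T\sum_{e=0}^{T-1}|B\cap np^eF_l|+o(|F_l|)=\frac1T\sum_{f\in F_l}|\{0\le e<T:nfp^e\in B\}|+o(|F_l|).
\]
The hypothesis with $m=nf$ bounds this by $(\theta+c/T)|F_l|+o(|F_l|)$. Let $l\to\infty$ and then $T\to\infty$.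
\end{proof}

For a single prime $p\ge L$, the set $D=p\mathbb{N}$ satisfies (i), and its complement satisfies the hypothesis of the lemma with $\theta=0$ and $c=1$. So $p\mathbb{N}$ fills almost all of every F\o lner set in every semigroup containing $p$, but it misses $S_p$ entirely. The multiples of finitely many primes miss $S_N$ when $N$ is their product. We must therefore start from the multiples of infinitely many primes, and by the Chinese remainder theorem these contain pairs of consecutive integers. From each pair at distance less than $L$ one element has to be deleted, and by Lemma~\ref{lem:average} it is enough that the deleted elements form a proportion $\theta_k\to0$ of every geometric progression whose ratio is the $k$-th prime. To achieve this we cut the progressions into finite pieces of length $r_k\to\infty$ and delete a bounded number of elements from each piece.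

Let $P=\{p_1<p_2<\cdots\}$ be an infinite set of primes and let $r_1,r_2,\dots$ be positive integers with $r_k\to\infty$, for instance $r_k=k$. For $x\in\mathbb{N}$ let $J(x)=\{k:p_k\mid x\}$, and let $C=\{x\in\mathbb{N}:J(x)\ne\emptyset\}$.

\begin{definition}\label{def:box}
For $x,y\in C$ write $x\sim y$ if $v_q(x)=v_q(y)$ for all primes $q\notin P$ and $\lceil v_{p_k}(x)/r_k\rceil=\lceil v_{p_k}(y)/r_k\rceil$ for all $k$. The classes of this equivalence relation are called \emph{boxes}.
\end{definition}

The exponents of $p_k$ are thus grouped into the blocks $\{0\}$, $\{1,\dots,r_k\}$, $\{r_k+1,\dots,2r_k\}$, and so on, and a box is obtained by fixing the part of $x$ prime to $P$ and one block for each $k$. Since $0$ forms a block of its own and the other blocks have length $r_k$, the relation $x\sim y$ implies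
\begin{equation}\label{eq:box}
J(x)=J(y)\qquad\text{and}\qquad\frac yx=\prod_{k\in J(x)}p_k^{e_k}\quad\text{with }|e_k|<r_k.
\end{equation}
In particular, if the exponent of $p_k$ differs between two elements of a box, then $p_k$ divides both. This is the source of all congruences below.

Next we record which boxes compete with each other. For $1\le\delta\le L-1$ let $X_\delta=\{x\in C:x+\delta\in C\}$.

\begin{definition}\label{def:graph}
The \emph{conflict graph} $\Gamma_\delta$ is the bipartite multigraph with a left copy and a right copy of each box as vertices and with edge set $X_\delta$, where the edge $x$ joins the left copy of the box of $x$ to the right copy of the box of $x+\delta$.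
\end{definition}

The two copies ensure that distinct edges $x\neq x'$ meeting at a vertex meet it in two distinct elements of the box, namely $x,x'$ on the left or $x+\delta,x'+\delta$ on the right, so that passing from one edge to the next multiplies by a ratio different from $1$. With one copy of each box, the edges $x$ and $x+\delta$ would meet in the single element $x+\delta$. Since $C$ contains arbitrarily long progressions $x,x+\delta,x+2\delta,\dots$ (solve $x+j\delta\equiv0\pmod{p_{j+1}}$ for $j=0,1,\dots,M$), there would be arbitrarily long walks without any multiplication, and the length bound of Lemma~\ref{lem:chains} would be lost. The doubling costs only a factor $2$.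

Choosing which of $x$ and $x+\delta$ to delete means assigning each edge to one of its endpoints, and we want every vertex to receive few edges. In a forest this is easy. Recall that a \emph{cycle} in a multigraph is a closed walk with $s\ge2$ distinct edges and $s$ distinct vertices (two parallel edges form a cycle with $s=2$), and that a multigraph without loops and cycles is a \emph{forest}. If a root is chosen in each connected component of a forest, finite or infinite, every vertex is joined to its root by a unique path. Each edge has one endpoint farther from the root, its \emph{child} endpoint, and a vertex is the child endpoint of at most one edge, the last edge of its path from the root.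

\begin{proposition}\label{prop:reduction}
If $\Gamma_\delta$ is a forest for every $1\le\delta\le L-1$, then there is a set $D\subseteq C$ with properties \textup{(i)} and \textup{(ii)} of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Choose a root in every component of every $\Gamma_\delta$. For each $\delta$ and each $x\in X_\delta$, mark $x$ if the child endpoint of the edge $x$ in $\Gamma_\delta$ is its left vertex, and mark $x+\delta$ if it is its right vertex. Let $R\subseteq C$ be the set of marked integers and $D=C\setminus R$. The marked integer lies in the box of which the child endpoint is a copy. For each $\delta$, a box therefore receives at most one mark through its left copy and at most one through its right copy, so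
\begin{equation}\label{eq:marks}
\text{every box contains at most }2(L-1)\text{ elements of }R.
\end{equation}

If $x$ and $x+\delta$ both lay in $D$ with $1\le\delta\le L-1$, then $x\in X_\delta$ and one of the two would be marked. This proves (i).

For (ii) put $B=\mathbb{N}\setminus D$, so that $B\cap C=R$. Let $m,k,T\in\mathbb{N}$ and $a=v_{p_k}(m)$, and consider the numbers $mp_k^e$ with $0\le e<T$. At most one of them has $a+e=0$. The others lie in $C$, and as they differ only in the exponent of $p_k$, two of them with the same value of $\lceil(a+e)/r_k\rceil$ lie in the same box. These values are integers in the interval $[a/r_k,\,(a+T)/r_k+1)$, so there are at most $T/r_k+2$ of them. By \eqref{eq:marks},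
\[
|\{0\le e<T:mp_k^e\in B\}|\le1+2(L-1)\Big(\frac T{r_k}+2\Big).
\]
Lemma~\ref{lem:average} gives $\limsup_l|B\cap nF_l|/|F_l|\le2(L-1)/r_k$ whenever $p_k\in S$. If $S$ contains infinitely many $p_k$, the limit superior is $0$ because $r_k\to\infty$.
\end{proof}

The last sentence is the only place where $r_k\to\infty$ and the infinitude of $S\cap P$ are used. Some condition linking $S$ to $P$ is necessary, since the semigroup $\mathbb{N}\setminus C$ of integers divisible by no $p_k$ is disjoint from $D$.

\section{Two and three primes}\label{sec:small}

It remains to choose $P$ so that the conflict graphs are forests. In this section only, $P$ is finite and $L=2$, so $\delta=1$; Definitions~\ref{def:box} and~\ref{def:graph} make sense unchanged.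

\subsection*{Two primes} Let $P=\{p,q\}$ with $p=p_1$, $q=p_2$ and $q>p^{r_1}$. If $x$ is an edge, then $x$ and $x+1$ are coprime elements of $C$, so one of them is divisible by $p$ and not by $q$, and the other by $q$ and not by $p$. Thus every edge joins a copy of a \emph{$p$-box} (a box with $J=\{1\}$) to a copy of a \emph{$q$-box}. We claim that each copy of a $p$-box has degree at most one. If two edges meet at a left copy, they have the form $x$ and $y=p^ex$ with $0<e<r_1$, and $q$ divides $x+1$ and $y+1$. Then $q$ divides $y-x=(p^e-1)x$, which is impossible since $q\nmid x$ and $0<p^e-1<q$. If two edges $x,y$ meet at a right copy, then $y+1=p^e(x+1)$ after renaming, $q$ divides $x$ and $y$, and $q$ divides $y-x=(p^e-1)(x+1)$, which is impossible since $q\nmid x+1$. Hence $\Gamma_1$ is a union of stars centered at copies of $q$-boxes and isolated vertices. Rooting the stars at their centers deletes the multiple of $p$ from each conflicting pair, and each $p$-box loses at most two elements.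

The size condition on $q$ cannot be dropped. For $p=2$, $q=3$, $r_1=3$, $r_2=2$ we have $2\sim8$ and $3\sim9$, so the edges $2$ and $8$ are parallel.

\subsection*{Three primes} Add a third prime $w>q$. Suppose we follow a cycle, and at some vertex the passage from one edge to the next changes the exponent of $w$. By \eqref{eq:box} both elements of the box involved are multiples of $w$. Walking on to the next such vertex, or around the cycle back to the same one, we see a path that starts and ends at multiples of $w$ and in between multiplies only by powers of $p$ and $q$. A typical such path, drawn in Figure~\ref{fig:chain}, has edges $x_0,x_1,x_2,x_3$ with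
\[
w\mid x_0+1,\quad x_1=p^ex_0,\quad x_2+1=q^f(x_1+1),\quad x_3=p^gx_2,\quad w\mid x_3+1,
\]
where $0<|e|,|g|<r_1$ and $0<|f|<r_2$. Modulo $w$, where $p$ and $q$ are invertible, we get successively $x_0\equiv-1$, $x_1+1\equiv1-p^e$, $x_2\equiv q^f(1-p^e)-1$ and
\[
0\equiv x_3+1\equiv p^gq^f(1-p^e)-p^g+1=-p^{e+g}q^fE,\qquad E=1-p^{-e}+p^{-e}q^{-f}-p^{-e-g}q^{-f}.
\]
The integers $x_t$ have disappeared, and only the multipliers remain. We exclude this congruence in two steps. First, $E\ne0$: write
\[
E=(1-p^{-e})+p^{-e}q^{-f}(1-p^{-g}).
\]
Both brackets have $q$-adic valuation $0$ because $q>p^{r_1}$, so the summands have valuations $0$ and $-f\ne0$. Second, $p^{2r_1}q^{r_2}E$ is a nonzero integer of absolute value at most $4p^{4r_1}q^{2r_2}$, so it is not divisible by $w$ once $w$ exceeds that bound.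

One difficulty is hidden in the word ``typical''. The prime $w$ has to be chosen against all such paths at once, so their lengths must be bounded in terms of $p,q,r_1,r_2$ alone. The bound comes from the same statement one level down: two changes of the exponent of $q$ would enclose a path between multiples of $q$ that multiplies only by powers of $p$. The length bound, the non-vanishing of $E$ and the absence of such paths are therefore proved together, by induction on the number of primes.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \n in {0,1,2,3}{
  \node (a\n) at (2.4*\n,1.9) {$x_{\n}$};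
  \node (b\n) at (2.4*\n,0) {$x_{\n}+\delta$};
  \draw[thick] (a\n) -- (b\n);}
\draw[->] (a0) -- node[above] {$\lambda_0$} (a1);
\draw[->] (b1) -- node[below] {$\lambda_1$} (b2);
\draw[->] (a2) -- node[above] {$\lambda_2$} (a3);
\draw[rounded corners] (-0.6,1.55) rectangle (3.0,2.5);
\draw[rounded corners] (4.2,1.55) rectangle (7.8,2.5);
\draw[rounded corners] (1.6,-0.6) rectangle (5.6,0.35);
\node at (-1.6,1.9) {left};
\node at (-1.6,0) {right};
\end{tikzpicture}
\caption{A path with edges $x_0,\dots,x_3$ in the conflict graph for the difference $\delta$. A vertical line joins two integers at distance $\delta$. A frame encloses two elements of one box, and the arrow is labeled by their ratio. The integers $x_0+\delta$ and $x_3+\delta$ are the two ends of the path.}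
\label{fig:chain}
\end{figure}

\section{Chains and the forest property}\label{sec:chains}

Fix $L\ge2$, an infinite set $\mathcal{P}$ of primes and positive integers $r_k\to\infty$. Choose $p_1,p_2,\dots\in\mathcal{P}$ inductively so that, for all $k\ge0$,
\begin{equation}\label{eq:growth}
p_{k+1}>\max\bigl(L,\;2^kQ_k^2\bigr),\qquad Q_k=\prod_{j\le k}p_j^{(2^k-1)r_j}\quad(Q_0=1).
\end{equation}
This is possible because $\mathcal{P}$ is infinite and the bound depends only on $p_1,\dots,p_k$. The sequence increases, since $Q_k\ge p_k$ for $k\ge1$. Let $P=\{p_k:k\ge1\}$ and fix $\delta$ with $1\le\delta\le L-1$. As $p_k>L$, no $p_k$ divides $\delta$.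

The following notion describes a path in $\Gamma_\delta$ through its edges $x_t$. The shift $\sigma_t$ is $0$ or $\delta$ according as $x_t$ and $x_{t+1}$ meet on the left or on the right, and the extra shifts $\sigma_{-1}$ and $\sigma_h$ name the two free ends.

\begin{definition}\label{def:chain}
A \emph{chain of length $h\ge0$} consists of positive integers $x_0,\dots,x_h$ and shifts $\sigma_{-1},\sigma_0,\dots,\sigma_h\in\{0,\delta\}$ with $\sigma_t\ne\sigma_{t-1}$ for $0\le t\le h$, such that for $0\le t<h$ we have $x_t\ne x_{t+1}$, both $x_t+\sigma_t$ and $x_{t+1}+\sigma_t$ lie in $C$, and $x_t+\sigma_t\sim x_{t+1}+\sigma_t$. Its \emph{ends} are $x_0+\sigma_{-1}$ and $x_h+\sigma_h$. Put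
\[
\lambda_t=\frac{x_{t+1}+\sigma_t}{x_t+\sigma_t}\quad(0\le t<h),\qquad\Lambda_t=\lambda_0\cdots\lambda_{t-1}\quad(\Lambda_0=1),\qquad E=\sum_{t=0}^h(-1)^t\Lambda_t^{-1}.
\]
Let $\operatorname{supp}\lambda_t=\{k:v_{p_k}(\lambda_t)\ne0\}$. The chain has \emph{level at most $k$} if $\operatorname{supp}\lambda_t\subseteq\{1,\dots,k\}$ for all $0\le t<h$.
\end{definition}

By \eqref{eq:box}, $\lambda_t$ is a product of powers of the $p_k$ with $|v_{p_k}(\lambda_t)|<r_k$, and since $\lambda_t\ne1$,
\begin{equation}\label{eq:supp}
\emptyset\ne\operatorname{supp}\lambda_t\subseteq J(x_t+\sigma_t)=J(x_{t+1}+\sigma_t).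
\end{equation}
For $0\le a\le b\le h$, the integers $x_a,\dots,x_b$ with the shifts $\sigma_{a-1},\dots,\sigma_b$ form a \emph{subchain} of length $b-a$, with multipliers $\lambda_a,\dots,\lambda_{b-1}$ and ends $x_a+\sigma_{a-1}$ and $x_b+\sigma_b$. The computation modulo $w$ in Section~\ref{sec:small} is the reduction of an exact identity between the two ends.

\begin{lemma}\label{lem:formula}
Every chain satisfies
\begin{equation}\label{eq:formula}
x_h+\sigma_h=\Lambda_h\bigl(x_0+\sigma_{-1}+\tau E\bigr),\qquad\text{where }\tau=\sigma_0-\sigma_{-1}=\pm\delta.
\end{equation}
\end{lemma}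

\begin{proof}
Put $z_t=x_t+\sigma_t$, so $z_0=x_0+\sigma_{-1}+\tau$. The shifts alternate, so $\sigma_{t+1}-\sigma_t=(-1)^{t+1}\tau$ and
\[
z_{t+1}=(x_{t+1}+\sigma_t)+(\sigma_{t+1}-\sigma_t)=\lambda_tz_t+(-1)^{t+1}\tau .
\]
Dividing by $\Lambda_{t+1}=\lambda_t\Lambda_t$ gives $z_{t+1}/\Lambda_{t+1}=z_t/\Lambda_t+(-1)^{t+1}\tau\Lambda_{t+1}^{-1}$. Sum over $0\le t<h$.
\end{proof}

\begin{lemma}\label{lem:chains}
For every $k\ge0$:
\begin{enumerate}
\item[$(\mathrm{a}_k)$] every chain of level at most $k$ has length at most $2^k-1$ and $E\ne0$;
\item[$(\mathrm{b}_k)$] every chain of level at most $k$ has $v_{p_{k+1}}(E)=0$;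
\item[$(\mathrm{c}_k)$] no chain of level at most $k$ has both ends divisible by $p_{k+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $v=v_{p_{k+1}}$. We prove $(\mathrm{a}_0)$, the implications $(\mathrm{a}_k)\Rightarrow(\mathrm{b}_k)\Rightarrow(\mathrm{c}_k)$, and that the three statements for $k$ imply $(\mathrm{a}_{k+1})$.

\emph{The statement $(\mathrm{a}_0)$.} Supports are non-empty by \eqref{eq:supp}, so a chain of level at most $0$ has length $0$, and then $E=1$.

\emph{$(\mathrm{a}_k)$ implies $(\mathrm{b}_k)$.} In a chain of level at most $k$, each $\Lambda_t$ is a product of at most $2^k-1$ multipliers. So it involves only $p_1,\dots,p_k$, and $|v_{p_j}(\Lambda_t)|\le(2^k-1)r_j=v_{p_j}(Q_k)$ for $j\le k$. Hence $Q_k\Lambda_t^{-1}$ is a positive integer dividing $Q_k^2$. The sum $E$ has at most $2^k$ terms, so $Q_kE$ is a nonzero integer with $|Q_kE|\le2^kQ_k^2<p_{k+1}$ by \eqref{eq:growth}. Thus $v(Q_kE)=0$, and $v(Q_k)=0$ gives $v(E)=0$.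

\emph{$(\mathrm{b}_k)$ implies $(\mathrm{c}_k)$.} Consider a chain of level at most $k$ with $p_{k+1}\mid x_0+\sigma_{-1}$. We have $v(\Lambda_h)=0$ by the level condition, $v(\tau)=0$ because $p_{k+1}\nmid\delta$, and $v(E)=0$. Since $v(x_0+\sigma_{-1})\ge1$ and $v(\tau E)=0$, the right side of \eqref{eq:formula} has valuation $0$. So $p_{k+1}\nmid x_h+\sigma_h$.

\emph{The step to $(\mathrm{a}_{k+1})$.} Consider a chain of level at most $k+1$ and length $h$. Call an index $0\le t<h$ \emph{top} if $k+1\in\operatorname{supp}\lambda_t$. Suppose there are two top indices, and let $t<t'$ be top indices with none strictly between them. The subchain $x_{t+1},\dots,x_{t'}$ has multipliers $\lambda_{t+1},\dots,\lambda_{t'-1}$, so it has level at most $k$. Its ends $x_{t+1}+\sigma_t$ and $x_{t'}+\sigma_{t'}$ are divisible by $p_{k+1}$, by \eqref{eq:supp} applied to $t$ and to $t'$. This contradicts $(\mathrm{c}_k)$, so there is at most one top index.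

If there is none, the chain has level at most $k$ and $(\mathrm{a}_k)$ applies. Let $t$ be the unique top index. The subchains $x_0,\dots,x_t$ and $x_{t+1},\dots,x_h$ have level at most $k$ and lengths $t$ and $h-t-1$, so $h\le2(2^k-1)+1=2^{k+1}-1$. Let $E'$ and $E''$ be their sums. For $0\le u\le h-t-1$ we have $\Lambda_{t+1+u}=\Lambda_{t+1}\cdot\lambda_{t+1}\cdots\lambda_{t+u}$, and the second factor is the $u$-th partial product of the second subchain. Therefore
\[
E=E'+(-1)^{t+1}\Lambda_{t+1}^{-1}E''.
\]
By $(\mathrm{a}_k)$ and $(\mathrm{b}_k)$, $E'$ and $E''$ are nonzero with $v(E')=v(E'')=0$, while $v(\Lambda_{t+1})=v(\lambda_t)\ne0$ because $t$ is the only top index. The two summands have different valuations, so $E\ne0$.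
\end{proof}

Each part of \eqref{eq:growth} was used once: the bound $2^kQ_k^2$ in $(\mathrm{b}_k)$ and the bound $L$ in $(\mathrm{c}_k)$. The latter is what excludes two multiples of $p_{k+1}$ at distance $\delta$, a chain of length $0$ with both ends divisible by $p_{k+1}$.

\begin{lemma}\label{lem:forest}
The multigraph $\Gamma_\delta$ is a forest.
\end{lemma}

\begin{proof}
The graph is bipartite, so it has no loops. Suppose it has a cycle with distinct edges $x_0,\dots,x_{s-1}$ in cyclic order, indices taken modulo $s$. Then $s\ge2$ is even, and the vertex at which the cycle passes from $x_t$ to $x_{t+1}$ is alternately a left and a right vertex. Put $\sigma_t=0$ if it is left and $\sigma_t=\delta$ if it is right. For all $t$ modulo $s$ we have $\sigma_t\ne\sigma_{t-1}$, $x_t\ne x_{t+1}$ and $x_t+\sigma_t\sim x_{t+1}+\sigma_t$. Define $\lambda_t$ as in Definition~\ref{def:chain} for all $t$ modulo $s$; then \eqref{eq:supp} holds for each of them. Let $k\ge1$ be the largest element of $\bigcup_t\operatorname{supp}\lambda_t$.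

Shift the indices cyclically so that $k\in\operatorname{supp}\lambda_{s-1}$. This is harmless, because a chain may begin with either value of $\sigma_{-1}$. Let $t'\in\{0,\dots,s-1\}$ be minimal with $k\in\operatorname{supp}\lambda_{t'}$. Then $x_0,\dots,x_{t'}$ with the shifts $\sigma_{-1}=\sigma_{s-1},\sigma_0,\dots,\sigma_{t'}$ is a chain whose multipliers $\lambda_0,\dots,\lambda_{t'-1}$ have supports in $\{1,\dots,k-1\}$. By \eqref{eq:supp}, $k\in J(x_0+\sigma_{s-1})$ and $k\in J(x_{t'}+\sigma_{t'})$, so both ends are divisible by $p_k$. This contradicts $(\mathrm{c}_{k-1})$.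
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L'=\max(L,\lceil1/\eta\rceil)$. Choose $P\subseteq\mathcal{P}$ by \eqref{eq:growth} with $L'$ in place of $L$. By Lemma~\ref{lem:forest} the graphs $\Gamma_1,\dots,\Gamma_{L'-1}$ are forests, and Proposition~\ref{prop:reduction} gives a set $D$ that satisfies (ii) and whose distinct elements differ by at least $L'$. Then (i) holds since $L'\ge L$, and $|D\cap[1,y]|\le y/L'+1\le\eta y+1$ gives (iii).
\end{proof}

\section{Null translates}\label{sec:translates}

To make $A-j$ null for $0\le j\le L-2$ it suffices that $A$ avoid $D+j$ for these $j$. The spacing in (i) leaves exactly enough room for $A$ to remain syndetic with gap $L$.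

\begin{proof}[Proof of Corollary~\ref{cor:translates}]
Take $D$ from Theorem~\ref{thm:main} for the given $L$ and put $A=\mathbb{N}\setminus\bigcup_{j=0}^{L-2}(D+j)$. We first show that
\begin{equation}\label{eq:next}
x\in D\quad\text{implies}\quad x+L-1\in A.
\end{equation}
Otherwise $x+L-1=x'+j$ with $x'\in D$ and $0\le j\le L-2$, so $x+1\le x'\le x+L-1$, contrary to (i).

Consider an interval $\{y,\dots,y+L-1\}$ with $y\in\mathbb{N}$. If $y\in A$ there is nothing to prove. If $y\notin A$, then $y=x+j$ with $x\in D$ and $0\le j\le L-2$, and $x+L-1=y+(L-1-j)$ lies in the interval and, by \eqref{eq:next}, in $A$.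

Let $0\le j\le L-2$. If $x\in D$, then $x+j\notin A$, so $(A-j)\cap\mathbb{N}\subseteq\mathbb{N}\setminus D$. Since $S_N\cap P$ is infinite, (ii) gives $d^*_{nS_N}(A-j)=0$ for all $n,N$.

For the optimality, let $A$ meet every interval of $L$ consecutive positive integers, let $n,N\in\mathbb{N}$, and let $(F_l)$ be a F\o lner sequence in $S_N$, such as the one given in the introduction. Every $x\in nF_l$ lies in $A-j$ for some $0\le j\le L-1$, so $\sum_{j=0}^{L-1}|(A-j)\cap nF_l|\ge|F_l|$. For each $l$ some $j$ has $|(A-j)\cap nF_l|\ge|F_l|/L$, and one $j$ occurs for infinitely many $l$. For this $j$ we have $d^*_{nS_N}(A-j)\ge1/L$.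
\end{proof}

\begin{remark}
For the set $A$ constructed in this proof, \eqref{eq:next} says that $D\subseteq A-(L-1)$. Hence $|(A-(L-1))\cap nF_l|/|F_l|\to1$ for every $n$ and every F\o lner sequence in every $S_N$. The translates $A,\dots,A-(L-2)$ have density $0$ along every coset $nS_N$, and the next translate has density $1$ along every such coset.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GKR}
Daniel Glasscock, Andreas Koutsogiannis, Florian K. Richter,
\emph{Multiplicative combinatorial properties of return time sets in minimal dynamical systems},
arXiv:1809.08702 (2018).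

\end{thebibliography}
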